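# Families of subspaces that cover the sphere but carry no dominating measure

## 1. Lines through the origin, and planes through an axis

Take all lines through the origin of $\mathbb R^n$. They cover the unit sphere. If we average the uniform measures on the pairs $\{x,-x\}$ over all lines, we get the uniform measure of the sphere. So this covering family carries a measure which, spread out along its members, dominates the uniform measure. We ask whether every closed covering family of subspaces carries such a measure.

**Notation.** For $1\le m\le n-1$ let $G(n,m)$ be the compact manifold of $m$-dimensional linear subspaces of $\mathbb R^n$. We use on it the metric $d(E,F)=\|P_E-P_F\|$, the operator norm of the difference of the orthogonal projections. Let $\sigma$ be the rotation-invariant probability measure on $S^{n-1}$, and $\sigma_E$ the one on $E\cap S^{n-1}$ for $E\in G(n,m)$. Write $\mathcal M(X)$ for the finite signed Borel measures on a compact space $X$, $\mathcal M_+(X)$ for the non-negative ones, and $\langle\mu,f\rangle=\int f\,d\mu$. A measure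 $\mu$ on $G(n,m)$ is *supported in* a closed set $Z$ if it gives no mass to the complement of $Z$ (for signed $\mu$: $|\mu|(G(n,m)\setminus Z)=0$).

**Definition (spherical Radon transform and its dual).** For $1\le k\le n-1$, the transform $R_{n-k}:C(S^{n-1})\to C(G(n,n-k))$ is
$$R_{n-k}(f)(E)=\int_{E\cap S^{n-1}}f\,d\sigma_E ,$$
and $R_{n-k}^*:\mathcal M(G(n,n-k))\to\mathcal M(S^{n-1})$ is defined by $\langle R_{n-k}^*(\mu),f\rangle=\langle\mu,R_{n-k}(f)\rangle$ for all $f\in C(S^{n-1})$. We write $R_{n-k}^*(d\mu)\ge1$ when $R_{n-k}^*(\mu)-\sigma$ is a non-negative measure, that is, when $\langle R^*_{n-k}(\mu),f\rangle\ge\int f\,d\sigma$ for all continuous $f\ge0$.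

So $R^*_{n-k}$ replaces each subspace by the uniform measure on its unit sphere: $R^*_{n-k}(\delta_E)=\sigma_E$. If $\mu$ is the rotation-invariant probability measure on $G(n,n-k)$, then $R_{n-k}^*(\mu)$ is a rotation-invariant probability measure on the sphere, so it equals $\sigma$.

Call a closed set $Z\subset G(n,n-k)$ *covering* if $\bigcup_{E\in Z}E\cap S^{n-1}=S^{n-1}$. Covering is necessary: if $R^*_{n-k}(d\mu)\ge1$ with $\mu\ge0$, then $\operatorname{supp}\mu$ is covering. Otherwise the union of the $E\cap S^{n-1}$ over the compact set $\operatorname{supp}\mu$ is compact and misses an open set $V\ne\emptyset$. A continuous $f\ge0$, $f\neq0$, supported in $V$ then has $\langle R^*_{n-k}(\mu),f\rangle=0<\int f\,d\sigma$. The converse is the following conjecture, from Emanuel Milman, "Generalized Intersection Bodies", arXiv:math/0512058 (2005).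

**Covering Property Conjecture.** For any $n>0$, $1\le k\le n-1$, if $Z\subset G(n,n-k)$ is a closed set satisfying $\bigcup_{E\in Z}E\cap S^{n-1}=S^{n-1}$, then there exists $\mu\in\mathcal M_+(G(n,n-k))$ supported in $Z$ such that $R^*_{n-k}(d\mu)\ge1$.

**The case $k=n-1$.** A line through $0$ meets the sphere in one pair $\{x,-x\}$. So covering forces $Z=G(n,1)$, and the invariant probability measure gives $R_1^*(\mu)=\sigma$. The conjecture holds.

**A pencil of planes.** Let $n=3$, $k=1$, and let $Z$ be the set of planes containing $e_3$. It is covering. Let $\mu$ be the uniform probability measure on $Z$. Use longitude and latitude $\phi\in[-\frac\pi2,\frac\pi2]$. Under $\sigma$ the longitude is uniform and independent of $\phi$, and $\phi$ has density $\frac12\cos\phi$. Under $R_2^*(\mu)$ the longitude is again uniform and independent of $\phi$, and $\phi$ has density $\frac1\pi$, because a uniform point of a great circle through the poles has uniform angle. Hence $R_2^*(\frac\pi2\mu)=\frac1{\cos\phi}\,\sigma\ge\sigma$, and the conjecture holds for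 this $Z$.

The pencil is a one-parameter family, $Z=\{u^\perp: u\text{ on the equator}\}$. For unit vectors $u,v$ we have $d(u^\perp,v^\perp)=\|uu^T-vv^T\|=\sin\angle(u,v)$, so $Z$ is a curve of finite length in $G(3,2)$. This finiteness is all that is needed.

## 2. Covering families of finite $\mathcal H^k$ measure

For a non-decreasing gauge $\varphi:(0,\infty)\to(0,\infty)$ with $\varphi(0+)=0$, put $\varphi(0)=0$. Let
$$\mathcal H^\varphi(X)=\lim_{\delta\to0}\inf\Bigl\{\sum_i\varphi(\operatorname{diam}X_i)\Bigr\}$$
over countable covers of $X$ by sets with $\operatorname{diam}X_i\le\delta$; $\mathcal H^k$ is the case $\varphi(r)=r^k$. For the pencil, an arc of length $l<\frac\pi2$ of the equator gives a set of planes of diameter $\sin l$. Since $\sin l/l\to1$, we get $\mathcal H^1(Z)=\pi$ (the poles $u,-u$ give the same plane).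

**Theorem B.** Let $1\le k\le n-1$ and let $Z\subset G(n,n-k)$ be closed and covering, with $\mathcal H^k(Z)<\infty$. Then $\mu=C_{n,k}\,\mathcal H^k|_Z$ satisfies $R^*_{n-k}(d\mu)\ge1$, where $C_{n,k}$ depends only on $n,k$.

*Proof.* Write $R=R_{n-k}$.

**Step 1: the measure of a tube.** We bound the measure of a neighborhood of a subsphere of codimension $k$ by a multiple of (width)$^k$. Fix $E\in G(n,n-k)$ and write $x\in S^{n-1}$ as $x=\cos\theta\,y+\sin\theta\,z$ with $y\in E\cap S^{n-1}$, $z\in E^\perp\cap S^{n-1}$, $\theta\in[0,\frac\pi2]$. Polar coordinates in $E$ and in $E^\perp$, with radii $\varrho\cos\theta$ and $\varrho\sin\theta$, give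
$$d\sigma=c_{n,k}\cos^{n-k-1}\theta\,\sin^{k-1}\theta\,d\theta\,d\sigma_E(y)\,d\sigma_{E^\perp}(z),\qquad c_{n,k}^{-1}=\int_0^{\pi/2}\cos^{n-k-1}\theta\sin^{k-1}\theta\,d\theta .$$
For $0<w\le\frac12$ let $N(E,w)=\{x\in S^{n-1}:\operatorname{dist}(x,E)\le w\}=\{\sin\theta\le w\}$. With $u=\sin\theta$,
$$\sigma(N(E,w))=c_{n,k}\int_0^wu^{k-1}(1-u^2)^{(n-k-2)/2}du\le C w^k,\qquad C:=\frac{2c_{n,k}}k .$$
Indeed the factor $(1-u^2)^{(n-k-2)/2}$ is at most $1$ if $n-k\ge2$, and at most $(3/4)^{-1/2}<2$ if $n-k=1$.

**Step 2: the integral over a tube.** We replace $f$ on a thin tube by its values on the central subsphere. Let $f\in C(S^{n-1})$, $f\ge0$, and $\kappa>0$. Choose $\delta\in(0,\frac12)$ such that $|x-y|\le2\delta$ implies $|f(x)-f(y)|\le\kappa$, and $d(E,F)\le\delta$ implies $|Rf(E)-Rf(F)|\le\kappa$. If $w\le\delta$ and $x\in N(E,w)$, then $|x-y|=2\sin\frac\theta2\le2\sin\theta\le2\delta$, so $f(x)\le f(y)+\kappa$. Integrating in the coordinates of Step 1,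
$$\int_{N(E,w)}f\,d\sigma\le(Rf(E)+\kappa)\,C\,w^k. \tag{1}$$

**Step 3: tubes around an efficient cover of $Z$.** Partition $Z$ into finitely many nonempty Borel sets $Y_1,\dots,Y_q$ of diameter $<\delta$. By the definition of $\mathcal H^k$, cover each $Y_l$ by countably many nonempty $Z_{l,i}\subset Y_l$ and choose numbers $w_{l,i}\in(0,\delta]$ with
$$w_{l,i}\ge\operatorname{diam}Z_{l,i},\qquad \sum_iw_{l,i}^k\le\mathcal H^k(Y_l)+\frac\kappa q .$$
(The diameters are $<\delta$, so there is room to enlarge them slightly; this is needed only to make them positive.) Fix $E_{l,i}\in Z_{l,i}$. If $x\in E\cap S^{n-1}$ with $E\in Z_{l,i}$, then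
$$\operatorname{dist}(x,E_{l,i})=|x-P_{E_{l,i}}x|=|(P_E-P_{E_{l,i}})x|\le w_{l,i}.$$
As $Z$ covers, the sets $N(E_{l,i},w_{l,i})$ cover $S^{n-1}$.

**Step 4: summation.** Put $S_l=\sup_iRf(E_{l,i})\le\|f\|_\infty$. By (1),
$$\int f\,d\sigma\le\sum_{l,i}(Rf(E_{l,i})+\kappa)\,C\,w_{l,i}^k\le C\sum_l(S_l+\kappa)\Bigl(\mathcal H^k(Y_l)+\frac\kappa q\Bigr).$$
Since $\operatorname{diam}Y_l<\delta$, we have $S_l\le Rf(E)+\kappa$ for every $E\in Y_l$, hence $S_l\,\mathcal H^k(Y_l)\le\int_{Y_l}Rf\,d\mathcal H^k+\kappa\mathcal H^k(Y_l)$. Therefore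
$$\int f\,d\sigma\le C\Bigl[\int_ZRf\,d\mathcal H^k+2\kappa\,\mathcal H^k(Z)+\kappa(\|f\|_\infty+\kappa)\Bigr].$$
Let $\kappa\to0$: $\int f\,d\sigma\le\langle C\,\mathcal H^k|_Z,Rf\rangle$ for all continuous $f\ge0$. So $C_{n,k}=C$ works. $\blacksquare$

What changes if $\mathcal H^k(Z)=\infty$? The natural candidate $\mathcal H^k|_Z$ is no longer a finite measure, and nothing in the proof suggests a replacement.

## 3. Infinite $\mathcal H^k$ measure: what can fail

Everything can fail as soon as $k\le n-2$.

**Theorem A.** Let $n\ge3$, $1\le k\le n-2$, and let $\varphi:(0,\infty)\to(0,\infty)$ be non-decreasing with $\varphi(r)/r^k\to0$ as $r\to0$. There are a closed $Z\subset G(n,n-k)$ and a Borel set $A\subset S^{n-1}$ such that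

1. $\bigcup_{E\in Z}E\cap S^{n-1}=S^{n-1}$;
2. $\sigma(A)=1$, but $\sigma_E(A)=0$ for **every** $E\in Z$;
3. $\mathcal H^\varphi(Z)=0$ (so, e.g. with $\varphi(r)=r^k/\log(e+1/r)$, $\dim_HZ\le k$).

Consequently $R^*_{n-k}(\mu)\perp\sigma$ for every measure $\mu$ supported in $Z$. In particular no $\mu\in\mathcal M_+$ supported in $Z$ satisfies $R^*_{n-k}(d\mu)\ge1$.

Together with Section 1: the conjecture holds for given $(n,k)$ **if and only if** $k=n-1$. By Theorem B, the set $Z$ of Theorem A must have $\mathcal H^k(Z)=\infty$, so the gauge $r^k$ itself is excluded in (3), and (3) is optimal on the gauge scale. The parenthesis in (3) holds because for $s>k$ we have $r^s\le\varphi(r)$ for small $r$, so $\mathcal H^s(Z)=0$.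

**Proposition C.** In Theorem B, "finite" cannot be weakened to "$\sigma$-finite". There is a covering family $Z=\{\gamma(t)^\perp\}\subset G(3,2)$, with $\gamma$ a path which is piecewise geodesic away from a single point, for which no $\mu$ as in the conjecture exists.

*Why (2) gives the consequences in Theorem A.* The set of Borel $X\subset S^{n-1}$ for which $E\mapsto\sigma_E(X)$ is Borel and
$$R^*_{n-k}(\mu)(X)=\int\sigma_E(X)\,d\mu(E)$$
contains the open sets (their indicators are increasing limits of continuous functions), so by the monotone class theorem it contains all Borel sets. For $X\subset A$ we get $|R^*_{n-k}(\mu)(X)|\le\int_Z\sigma_E(A)\,d|\mu|(E)=0$. Hence $|R^*_{n-k}(\mu)|(A)=0$ while $\sigma(A)=1$. This is the claimed singularity, and $R^*_{n-k}(\mu)\ge\sigma$ would give $0\ge1$ on $A$.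

**A test for non-existence.** Suppose $f_j\ge0$ are continuous with $\int f_j\,d\sigma\ge c>0$ and $\sup_{Z}R_{n-k}f_j\to0$. Then no $\mu$ exists, because $c\le\langle\mu,R_{n-k}f_j\rangle\le\mu(Z)\sup_ZR_{n-k}f_j\to0$. So we look for a covering $Z$ and functions $f_j$ close to $1$ in $L^1(\sigma)$ but with tiny integrals over *all* members of $Z$. In other words, every member of $Z$ lies almost entirely inside one set of tiny measure.

For $n=3$, $k=1$ there is an easy way to guarantee covering. Let $\gamma:[0,1]\to S^2$ be continuous with $\gamma(1)=-\gamma(0)$. For every $x\in\mathbb R^3$ the function $t\mapsto\langle\gamma(t),x\rangle$ takes opposite values at $0$ and $1$, so it vanishes somewhere, i.e. $x\in\gamma(t)^\perp$ for some $t$. Hence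
$$\{\gamma(t)^\perp:t\in[0,1]\}\ \text{ is covering.} \tag{2}$$
We are free to choose the path. It must have infinite length, by Theorem B.

## 4. Great circles as sinusoids on a cylinder

Near a point of the sphere we pass to a planar picture. Let $\mathbb T=\mathbb R/2\pi\mathbb Z$, $n_b=(\cos b,\sin b)$, and let $|\cdot|$ denote Lebesgue measure on $\mathbb T$, $\mathbb R$, $\mathbb T\times\mathbb R$. Write $u$ proportional to $(y,1)$ with $y\in\mathbb R^2$, and points of the sphere other than the poles as multiples of $(n_b,-a)$. Since $\langle(n_b,-a),(y,1)\rangle=\langle y,n_b\rangle-a$, the great circle $u^\perp$ becomes the graph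
$$\{(b,\langle y,n_b\rangle):b\in\mathbb T\}\subset\mathbb T\times\mathbb R .$$
A path $y=\gamma(t)$ gives a family of graphs. For fixed $b$ the values $\langle\gamma(t),n_b\rangle$ are the projection of the path to the line in direction $n_b$. The following lemma is the core of the proof.

**Lemma 1.** Let $0<\varepsilon<1$, $\eta>0$, $p\in\mathbb R^2$, $e$ a unit vector, $0\le r\le2$, $\gamma_0(t)=p+tre$. There are a piecewise affine continuous $\gamma:[0,1]\to\mathbb R^2$ with the same endpoints as $\gamma_0$ and $\sup|\gamma-\gamma_0|\le\eta$, and a compact $C\subset\mathbb T\times\mathbb R$ with $|C|<\varepsilon$, such that for every $t\in[0,1]$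
$$|\{b\in\mathbb T:(b,\langle\gamma(t),n_b\rangle)\notin C\}|<\varepsilon .$$

**The straight segment does not work.** Let $\gamma=\gamma_0$, $e=(1,0)$, $r>0$, and suppose $C$ is as in the lemma, with slices $C_b$. Integrate over $t$ the measure of $\{b:(b,\langle\gamma(t),n_b\rangle)\in C\}$. The result is more than $2\pi-\varepsilon$. For fixed $b$, the set of $t$ with $\langle p,n_b\rangle+tr\cos b\in C_b$ has measure at most $|C_b|/(r|\cos b|)$, and at most $1$. The set $|\cos b|<\frac12$ has measure $\frac{2\pi}3$. So $2\pi-\varepsilon<\frac{2\pi}3+\frac2r|C|$, and $|C|>\frac r2(\frac{4\pi}3-\varepsilon)>\frac{3r}2$.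

**What a wiggle gains.** A piece of path in direction $(\cos\alpha,\sin\alpha)$ has a very short projection to $n_b$ when $b$ is within a small angle of $\alpha\pm\frac\pi2$. For those $b$ the strip traced by this piece is cheap to put into $C$. But a straight piece is cheap only for a few $b$. Since $\gamma$ is only required to be *close* to a segment, we may replace each piece by a fine zigzag in two slightly turned directions, then each piece of the zigzag by a much finer zigzag, and so on. At each scale, a given time $t$ belongs to a piece with some direction. If over all scales the directions attached to $t$ run through almost all directions, then $t$ finds a cheap strip for almost every $b$. Two costs must be controlled: each zigzag makes the path longer, and $C$ collects many strips. The proof balances them.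

## 5. Zigzags whose directions follow a walk on $\mathbb Z$

This section proves Lemma 1. We may assume $e=(1,0)$: rotating the plane by an angle shifts $b$ by the same angle, which preserves all measures in the statement.

**Step 1: parameters.** The order of choice is: $\rho$ (the fraction of directions we give up), $\tau$ (how long the walk runs, in units of $N^2$ steps), $N$ (how many directions). Put $\rho=\varepsilon/8$. Choose an integer $\tau\ge1$ with
$$2\Bigl(\frac8\rho+1\Bigr)\frac4\rho\,e^{-\tau\pi^2\rho/2}\le\frac\varepsilon{40}, \tag{3}$$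
and then an integer $N\ge\max(4,8/\rho)$ with
$$2e^{\pi^2\tau}\sin\frac\pi{2N}\le\frac\varepsilon{40}. \tag{4}$$
Put $D=\tau N^2$ and $h=\pi/N\le\frac\pi4$.

**Step 2: directions and their cheap arcs.** We fix the directions and record for which $b$ each is cheap. For $j\in\mathbb Z$ let $e_j=(\cos jh,\sin jh)$. Then
$$e_{j+1}+e_{j-1}=2\cos h\;e_j . \tag{5}$$
Let $A_j=\{b\in\mathbb T:|\cos(b-jh)|\le\sin\frac h2\}$. These are the $b$ within $\frac h2$ of $jh\pm\frac\pi2$: two closed arcs of length $h$. Replacing $j$ by $j+N$ shifts $jh$ by $\pi$, so $A_j$ depends only on $j$ mod $N$. The arcs are centered at the $2N$ points $jh+\frac\pi2$, $j$ mod $2N$, so $A_0,\dots,A_{N-1}$ cover $\mathbb T$ and overlap in finitely many points only. Since $\langle e_j,n_b\rangle=\cos(b-jh)$,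
$$|\langle e_j,n_b\rangle|\le\sin\tfrac h2\qquad(b\in A_j). \tag{6}$$

**Step 3: the paths.** We build paths $\gamma_0,\gamma_1,\dots,\gamma_D$, each a fine zigzag along the previous one. For a word $s\in\{\pm1\}^g$ put $j_i(s)=s_1+\dots+s_i$ for $0\le i\le g$, so $j_0=0$. Let $M_1,\dots,M_D$ be positive integers, chosen below. The interval $[0,1]$ is the only generation-$0$ interval and has the empty word. Each generation-$(g-1)$ interval with word $s$ is divided into $2M_g$ equal closed generation-$g$ intervals, which get from left to right the words $(s,+1),(s,-1),(s,+1),\dots$ alternately. Let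
$$\nu_g=\prod_{i\le g}2M_i,\qquad \ell_g=r\prod_{i\le g}(2M_i\cos h)^{-1}.$$
There are $\nu_g$ intervals of generation $g$, and exactly $\prod_{i\le g}M_i$ of them carry a given word $s\in\{\pm1\}^g$. Let $\gamma_g$ be the continuous path with $\gamma_g(0)=p$ that is affine with increment $\ell_g e_{j_g(s)}$ on each generation-$g$ interval with word $s$. For $g=0$ this is the given $\gamma_0$.

For example, in generation $1$ the directions are $e_1$ and $e_{-1}$. In generation $2$ the words $(+,+),(+,-),(-,+),(-,-)$ have directions $e_2,e_0,e_0,e_{-2}$. Along a word, the direction index performs a walk with steps $\pm1$.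

*Closeness.* On a generation-$(g-1)$ interval with word $s$ and $j=j_{g-1}(s)$, two consecutive siblings contribute, by (5), $\ell_g(e_{j+1}+e_{j-1})=2\cos h\,\ell_g e_j=\frac{\ell_{g-1}}{M_g}e_j$. This is exactly the increment of $\gamma_{g-1}$ over a fraction $\frac1{M_g}$ of the interval. So $\gamma_g=\gamma_{g-1}$ at the points dividing each generation-$(g-1)$ interval into $M_g$ equal parts; in particular all $\gamma_g$ have the same endpoints. On each part both paths start at the same point, so their distance is at most the sum of their lengths there: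
$$|\gamma_g-\gamma_{g-1}|\le\frac{\ell_{g-1}}{M_g}+2\ell_g=\frac{\ell_{g-1}}{M_g}\Bigl(1+\frac1{\cos h}\Bigr)\le\frac{3\ell_{g-1}}{M_g},$$
as $\cos h\ge\frac1{\sqrt2}$. Now choose recursively for $g=0,1,\dots,D$: first $\kappa_g\in(0,\eta]$ with
$$2\nu_g\kappa_g\le\frac\varepsilon{80(D+1)}, \tag{7}$$
and then, if $g<D$, an integer $M_{g+1}$ with $3\ell_g/M_{g+1}\le2^{-(g+1)}\min(\kappa_0,\dots,\kappa_g)$. This is legitimate, since $\nu_g$ and $\ell_g$ involve only $M_1,\dots,M_g$. Summing over later generations, $\sup|\gamma_D-\gamma_g|\le\sum_{i>g}2^{-i}\kappa_g$, so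
$$\sup|\gamma_D-\gamma_g|\le\kappa_g\qquad(0\le g\le D). \tag{8}$$
Put $\gamma=\gamma_D$. It is piecewise affine, has the endpoints of $\gamma_0$, and $|\gamma-\gamma_0|\le\kappa_0\le\eta$.

*Lengths.* For a word $s$ of length $g$, its intervals together give path length
$$\prod_{i\le g}M_i\cdot\ell_g=r(2\cos h)^{-g}. \tag{9}$$
So $\gamma_D$ has total length $r(\cos h)^{-D}$. Since $\cos h\ge1-\frac{h^2}2\ge e^{-h^2}$ (for $h\le1$; the second inequality holds because $e^{-x}\le1-\frac x2$ on $[0,1]$, by convexity and $e^{-1}\le\frac12$), we have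
$$(\cos h)^{-D}\le e^{h^2D}=e^{\pi^2\tau}. \tag{10}$$
After order $N^2$ steps a walk on $\mathbb Z$ with steps $\pm1$ can spread over a range of order $N$. Over that many generations the length grows only by a factor independent of $N$, while cheap strips gain a factor $\sin\frac h2\approx\frac\pi{2N}$. This balance is the reason for $D=\tau N^2$.

**Step 4: two ways to choose $C$ that break down.** Knowing them explains the definition in Step 5. The strip of a generation-$g$ interval $J$ with word $s$ lies over $b\in A_{j_g(s)}$ and has heights $\langle\gamma_g(J),n_b\rangle$, an interval of length at most $\ell_g\sin\frac h2$ by (6).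

*Collecting the strips of all intervals.* Over $b\in A_j$ the bound for the total height is $\sum_{g\le D}\sum_{s:\,j_g(s)\equiv j}r(2\cos h)^{-g}\sin\frac h2$. Summed over the $N$ classes $j$ this is $\sum_{g\le D}r(\cos h)^{-g}\sin\frac h2\ge rD\sin\frac h2\ge\frac{rD}N=r\tau N$, using $\sin x\ge\frac2\pi x$ on $[0,\frac\pi2]$. So the average over the classes is at least $r\tau$, which is not small: each class is visited many times along a word. The cure is to use only the *first* visit of a word to a class.

*Asking that every class be visited.* Then words that miss a class must be paid for with the full length of their intervals. Let $N$ be even and consider words of length $D$ with $|j_i|\le\frac N2-1$ for all $i$; they take at most $N-1$ consecutive values, so they miss a class. The function $\psi(x)=\cos\frac{\pi x}N$ satisfies $\psi(x+1)+\psi(x-1)=2\cos h\,\psi(x)$ and $\psi(\pm\frac N2)=0$. So the sum of $\psi(j_g(s))$ over words of length $g$ that stay in $|x|\le\frac N2-1$ is multiplied by exactly $2\cos h$ when $g$ increases by $1$. At $g=D$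 it is $(2\cos h)^D$, and since $\psi\le1$, there are at least $(2\cos h)^D$ such words. By (9) their intervals have total length at least $r$, however large $D$ is. The growth of the path and the rarity of these words cancel. The cure is to give up a fraction $\rho$ of the classes; then the words to be paid for are confined to a slightly shorter range, and their rarity wins exponentially in $\tau$.

**Step 5: the set $C$.** Call a generation-$g$ interval $J$ with word $s$ *new* if $j_g(s)\not\equiv j_i(s)\pmod N$ for all $0\le i<g$. Call a word $s\in\{\pm1\}^D$, and its intervals, *bad* if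
$$\max_ij_i(s)-\min_ij_i(s)+1<(1-\rho)N,$$
and *good* otherwise. (In the example of Step 3 the words $(+,-)$ and $(-,+)$ are not new: they return to class $0$.) Let $C$ be the union of

* $C_J=\{(b,a):b\in A_{j_g(s)},\ \operatorname{dist}(a,\langle\gamma_g(J),n_b\rangle)\le\kappa_g\}$ for all new $J$ of generation $g\le D$, with $s$ the word of $J$;
* $C'_J=\{(b,a):b\in\mathbb T,\ \operatorname{dist}(a,\langle\gamma_D(J),n_b\rangle)\le\kappa_D\}$ for all bad $J$ of generation $D$.

This is a finite union of compact sets, so $C$ is compact.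

**Step 6: every $t$ is in $C$ for most $b$.** Let $t$ lie in a generation-$D$ interval $J$ with word $s$. If $J$ is bad, then $(b,\langle\gamma(t),n_b\rangle)\in C'_J$ for all $b$. Suppose $J$ is good. The values $j_0,\dots,j_D$ move by steps $\pm1$, so they form a set of at least $(1-\rho)N$ consecutive integers, and this set meets at least $(1-\rho)N$ residue classes mod $N$. If the class of $j$ is met, let $g$ be the first index with $j_g\equiv j$, and let $J_g$ be the generation-$g$ ancestor of $J$. Then $J_g$ is new. As $t\in J_g$ and $|\gamma(t)-\gamma_g(t)|\le\kappa_g$ by (8), we get $(b,\langle\gamma(t),n_b\rangle)\in C_{J_g}$ for all $b\in A_{j_g}=A_j$. So the exceptional $b$ lie in the $A_j$ of at most $\rho N$ classes. Each $A_j$ has measure $2h$, and $\rho N\cdot2h=2\pi\rho=\frac{\pi\varepsilon}4<\varepsilon$.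

**Step 7: slices of $C$, new intervals.** Fix $b$ lying in exactly one $A_j$, $0\le j<N$; this excludes finitely many $b$. We first bound the part of the slice coming from new intervals, before thickening by $\kappa_g$. Only new intervals whose last index is in the class of $j$ matter. Their words form a prefix-free set: if $s$ is a proper prefix of $s'$ and both end in class $j$, then $s'$ has visited the class before, so it is not new. Hence $\sum2^{-|s|}\le1$ over these words (Kraft): for a uniformly random word of length $D$, the events "it begins with $s$" are disjoint and have probabilities $2^{-|s|}$. By (6) and (9), the intervals of one such word $s$ of length $g$ have projections of total length at most $r(2\cos h)^{-g}\sin\frac h2\le2^{-g}\,r(\cos h)^{-D}\sin\frac h2$. Sum over the words and use (10), (4) and $r\le2$: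
$$\text{total}\le r(\cos h)^{-D}\sin\tfrac h2\le2e^{\pi^2\tau}\sin\frac\pi{2N}\le\frac\varepsilon{40}.$$

**Step 8: slices of $C$, bad intervals.** Let $B$ be the number of bad words. Since a projection does not increase length, (9) shows that bad intervals contribute total length at most $r(2\cos h)^{-D}B$, again before thickening. We bound $B$ by comparing with an eigenfunction on a slightly longer range. Put $L=(1-\frac\rho2)N$. For $c\in\frac{\rho N}4\mathbb Z$ with $|c|\le N$ (at most $\frac8\rho+1$ values) let
$$K_c=\Bigl\{x\in\mathbb Z:|x-c|\le\bigl(1-\tfrac{3\rho}4\bigr)\tfrac N2\Bigr\},\qquad \psi_c(x)=\cos\frac{\pi(x-c)}L .$$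

*Each bad path stays in some $K_c$.* Let $s$ be bad and $m$ the midpoint of $[\min j_i,\max j_i]$. This interval contains $j_0=0$ and has length $<N$, so $|m|\le\frac N2$. Choose $c\in\frac{\rho N}4\mathbb Z$ with $|c-m|\le\frac{\rho N}8$; then $|c|\le N$, and for all $i$
$$|j_i-c|\le(1-\rho)\tfrac N2+\tfrac{\rho N}8=\bigl(1-\tfrac{3\rho}4\bigr)\tfrac N2 .$$
So $B\le\sum_cB_c$, where $B_c$ counts the words of length $D$ whose path $j_0,\dots,j_D$ stays in $K_c$.

*Properties of $\psi_c$.*

* On $K_c$ we have $\psi_c\ge\frac\rho4$. Indeed $(1-\frac\rho2)(1-\frac\rho4)\ge1-\frac{3\rho}4$, so $\frac{\pi|x-c|}L\le\frac\pi2(1-\frac\rho4)$ and $\psi_c(x)\ge\sin\frac{\pi\rho}8\ge\frac2\pi\cdot\frac{\pi\rho}8=\frac\rho4$.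
* At integers within distance $1$ of $K_c$ we have $\psi_c\ge0$. Indeed $|x-c|\le(1-\frac{3\rho}4)\frac N2+1\le(1-\frac\rho2)\frac N2=\frac L2$, because $\frac{\rho N}8\ge1$.
* $\psi_c(x+1)+\psi_c(x-1)=2\cos\frac\pi L\,\psi_c(x)$.

*Counting.* Let $w_g=\sum\psi_c(j_g(s))$ over words of length $g$ whose path stays in $K_c$. To get $w_{g+1}$, extend each such word by $\pm1$ and discard the extensions that leave $K_c$. The discarded terms are non-negative by the second property, so $w_{g+1}\le2\cos\frac\pi L\,w_g$. Also $w_0\le1$, and $\cos\frac\pi L>0$ as $L>2$. By the first property, $B_c\le\frac4\rho w_D\le\frac4\rho(2\cos\frac\pi L)^D$. Hence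
$$r(2\cos h)^{-D}B\le2\Bigl(\frac8\rho+1\Bigr)\frac4\rho\left(\frac{\cos(\pi/L)}{\cos(\pi/N)}\right)^D .$$

*Rarity wins.* For $0\le x\le y<\frac\pi2$, $\log\cos y-\log\cos x=-\int_x^y\tan u\,du\le-\frac{y^2-x^2}2$. With $x=\frac\pi N$, $y=\frac\pi L$, $D=\tau N^2$, and $(1-\frac\rho2)^{-2}\ge1+\rho$,
$$\left(\frac{\cos(\pi/L)}{\cos(\pi/N)}\right)^D\le\exp\Bigl(-\frac{\tau\pi^2}2\bigl((1-\tfrac\rho2)^{-2}-1\bigr)\Bigr)\le e^{-\tau\pi^2\rho/2}.$$
By (3), the bad intervals contribute at most $\frac\varepsilon{40}$.

**Step 9: thickening and total.** A $\kappa_g$-neighborhood of an interval adds length $2\kappa_g$. There are at most $\nu_g$ new intervals in generation $g$ and at most $\nu_D$ bad ones, so by (7) the thickenings add at most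
$$\sum_{g\le D}2\nu_g\kappa_g+2\nu_D\kappa_D\le2\sum_{g\le D}2\nu_g\kappa_g\le\frac\varepsilon{40}.$$
So all but finitely many slices of $C$ have length at most $\frac{3\varepsilon}{40}$, and $|C|\le2\pi\cdot\frac{3\varepsilon}{40}<\varepsilon$. This proves Lemma 1. $\blacksquare$

## 6. The same statement for short arcs on $S^2$

Write $Rf(u^\perp)$ for $R_2f(u^\perp)$, $u\in S^2$. The map $u\mapsto Rf(u^\perp)$ is continuous. *Piecewise geodesic* means made of finitely many great-circle arcs.

**Lemma 2.** Let $\beta:[0,1]\to S^2$ be a constant-speed minimal geodesic arc of length $\le\pi/3$ (possibly $0$), $0<\varepsilon<1$, $\eta>0$. There are a piecewise geodesic path $\hat\gamma:[0,1]\to S^2$ with the same endpoints and $\sup|\hat\gamma-\beta|<\eta$, and $f\in C(S^2)$ with $0\le f\le1$, such that $\int(1-f)\,d\sigma<\varepsilon$ and $Rf(\hat\gamma(t)^\perp)<\varepsilon$ for all $t$.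

*Proof.* **Step 1: a chart for the poles $u$ of great circles.** We flatten $\beta$ to a segment so that Lemma 1 applies. Let $O\in SO(3)$ map $e_3$ to the midpoint of $\beta$, and let
$$\Phi(y)=O\frac{(y,1)}{\sqrt{1+|y|^2}},\qquad y\in\mathbb R^2 .$$
Radial projection of the exterior of the unit ball to the sphere is $1$-Lipschitz (it is the nearest-point map to a convex set), so $\Phi$ is $1$-Lipschitz. It maps segments to great-circle arcs. If $\beta$ has length $2\alpha\le\frac\pi3$, then its endpoints are $\Phi(p),\Phi(q)$ with $q=-p$ and $|p|=\tan\alpha\le\tan\frac\pi6<1$, and $\beta(t)=\Phi(\gamma_0(\theta(t)))$ with $\gamma_0(t)=p+t(q-p)$ and $\theta(t)=\frac12\bigl(1+\frac{\tan(\alpha(2t-1))}{\tan\alpha}\bigr)$, an increasing homeomorphism of $[0,1]$ (take $\theta(t)=t$ if $\alpha=0$).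

Apply Lemma 1 to $\gamma_0$ (here $r=|q-p|<2$) with $\varepsilon$ and $\min(\frac\eta2,\frac12)$; it gives $\gamma$ and $C$. Put $\hat\gamma=\Phi\circ\gamma\circ\theta$. It is piecewise geodesic with the endpoints of $\beta$, $\sup|\hat\gamma-\beta|\le\frac\eta2<\eta$, and $|\gamma|\le1+\frac12=\frac32<\sqrt3$.

**Step 2: a chart for the points on the circles.** We carry $C$ to the sphere and check that both of its properties survive. Let
$$\Psi(b,a)=O\frac{(n_b,-a)}{\sqrt{1+a^2}},$$
a diffeomorphism of $\mathbb T\times\mathbb R$ onto $S^2\setminus\{\pm Oe_3\}$. Longitude $b$ and height $\zeta=-a/\sqrt{1+a^2}$ satisfy $d\sigma=\frac1{4\pi}\,db\,d\zeta$, and $|d\zeta/da|=(1+a^2)^{-3/2}$, so $d\sigma=\frac1{4\pi}(1+a^2)^{-3/2}da\,db$. Hence $\sigma(\Psi(C))\le\frac{|C|}{4\pi}<\varepsilon$.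

Since $\langle(n_b,-a),(y,1)\rangle=\langle y,n_b\rangle-a$, and $\pm Oe_3$ is not orthogonal to $\Phi(y)$, the circle $\Phi(y)^\perp\cap S^2$ is $\{\Psi(b,\langle y,n_b\rangle):b\in\mathbb T\}$, parametrized injectively by $b$. It is the radial projection of the curve $O\,w(b)$ with $w(b)=(n_b,-\langle y,n_b\rangle)$. Here $|w|\ge1$ and $|w'|\le\sqrt{1+|y|^2}$. The speed of $w/|w|$ is at most $|w'|/|w|$, so it is at most $2$ if $|y|\le\sqrt3$. The circle has length $2\pi$, so for $y$ on the path $\gamma$
$$\sigma_{\Phi(y)^\perp}(S^2\setminus\Psi(C))\le\frac2{2\pi}\bigl|\{b:(b,\langle y,n_b\rangle)\notin C\}\bigr|<\varepsilon .$$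

**Step 3: the function.** The set $\Psi(C)$ is compact with $\sigma(\Psi(C))<\varepsilon$. Choose an open $U\supset\Psi(C)$ with $\sigma(U)<\varepsilon$ and a continuous $0\le f\le1$ with $f=0$ on $\Psi(C)$ and $f=1$ off $U$. Then $\int(1-f)\,d\sigma\le\sigma(U)<\varepsilon$ and $Rf(\hat\gamma(t)^\perp)\le\sigma_{\hat\gamma(t)^\perp}(S^2\setminus\Psi(C))<\varepsilon$. $\blacksquare$

## 7. A generic path: proof of Theorem A

Lemma 2 achieves "small for this $\varepsilon$" by a small perturbation of any piecewise geodesic path. We need one path for all $\varepsilon$ at once. The tool is Baire's theorem: in a complete metric space, a countable intersection of dense open sets is dense.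

**Step 1: from paths on $S^2$ to families in $G(n,n-k)$.** We rotate a three-dimensional construction so that it has $k$ parameters. Fix $u_0\in S^2$. Let $\mathcal P$ be the set of continuous $\gamma:[0,1]\to S^2$ with $\gamma(0)=u_0$, $\gamma(1)=-u_0$; with the sup metric it is a nonempty complete metric space. Write $\mathbb R^n=\mathbb R^2\times\mathbb R^k\times\mathbb R^{n-k-2}$. For $v\in S^{k-1}\subset\mathbb R^k$ let
$$I_v(\xi,\lambda,y)=(\xi,\lambda v,y),$$
an isometric embedding of $\mathbb R^2\times\mathbb R\times\mathbb R^{n-k-2}$ into $\mathbb R^n$. For $u\in S^2$ let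
$$E_{u,v}=I_v(u^\perp\times\mathbb R^{n-k-2}),\qquad u^\perp\subset\mathbb R^2\times\mathbb R=\mathbb R^3 .$$
Its dimension is $2+(n-k-2)=n-k$. If $n=3$, $k=1$, then $S^0=\{\pm1\}$ and $E_{u,1}=u^\perp$, $E_{u,-1}$ is its mirror image. The orthogonal projection onto $E_{u,v}$ is $I_v\bigl((\mathrm{Id}-uu^T)\oplus\mathrm{Id}\bigr)I_v^T$, polynomial in $(u,v)$. So $(u,v)\mapsto E_{u,v}$ is Lipschitz on $S^2\times S^{k-1}$. Put $Z_\gamma=\{E_{\gamma(t),v}:t\in[0,1],\ v\in S^{k-1}\}$, a compact set.

**Step 2: two families of open sets.** They encode properties (2) and (3). For $j\ge1$ let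

* $U_j$ be the set of $\gamma\in\mathcal P$ for which there is $f\in C(S^2)$, $0\le f\le1$, with $\int(1-f)\,d\sigma<2^{-j}$ and $\max_tRf(\gamma(t)^\perp)<2^{-j}$;
* $W_j$ be the set of $\gamma\in\mathcal P$ such that $Z_\gamma$ is covered by finitely many open balls of radii $r_i<1/j$ with $\sum\varphi(2r_i)<1/j$.

$U_j$ is open: with the same $f$, the function $u\mapsto Rf(u^\perp)$ is uniformly continuous on $S^2$, so the maximum changes little when $\gamma$ does. $W_j$ is open: the balls cover a neighborhood of the compact set $Z_\gamma$ of some width $\delta>0$, and by the Lipschitz property $Z_{\gamma'}$ lies in that neighborhood when $\sup|\gamma'-\gamma|$ is small.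

**Step 3: piecewise geodesic paths are dense.** Let $\gamma_0\in\mathcal P$ and $\eta>0$. Split $[0,1]$ into $m$ intervals on which $\gamma_0$ has oscillation, in angular distance, less than $\min(\frac\eta3,\frac\pi3)$. On each, replace $\gamma_0$ by the constant-speed minimal geodesic with the same endpoints. The result $\beta$ is in $\mathcal P$. On each interval both paths stay within $\frac\eta3$ of their common starting point, so $|\beta-\gamma_0|<\frac{2\eta}3$.

**Step 4: $W_j$ is dense.** We show that the paths $\beta$ of Step 3 are in $W_j$. Such a $\beta$ is Lipschitz, so $Z_\beta$ is a Lipschitz image of $[0,1]\times S^{k-1}$, which is $k$-dimensional. So for a constant $C_\beta$ and every $r\le1$, $Z_\beta$ is covered by at most $C_\beta r^{-k}$ open balls of radius $r$. As $C_\beta r^{-k}\varphi(2r)=2^kC_\beta\frac{\varphi(2r)}{(2r)^k}\to0$, a small $r<1/j$ shows $\beta\in W_j$.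

**Step 5: $U_j$ is dense.** Let $\gamma_0,\eta,\beta,m$ be as in Step 3. The pieces of $\beta$ have length less than $\frac\pi3$. Apply Lemma 2 on each of the $m$ intervals (rescaled to $[0,1]$) with $\varepsilon=2^{-j}/m$ and with $\frac\eta3$ in place of $\eta$. The new pieces keep their endpoints, so they form a path $\gamma\in\mathcal P$ with $|\gamma-\gamma_0|<\eta$; call the functions $f_1,\dots,f_m$. Let $f=\prod_if_i$. Since $1-\prod f_i\le\sum(1-f_i)$, $\int(1-f)\,d\sigma<m\cdot\frac{2^{-j}}m=2^{-j}$. On the $i$-th interval $f\le f_i$ gives $Rf(\gamma(t)^\perp)\le Rf_i(\gamma(t)^\perp)<2^{-j}$. So $\gamma\in U_j$. Here it matters that a product of functions keeps every piece small, while the $L^1$ errors only add up.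

By Baire's theorem there is $\gamma\in\bigcap_j(U_j\cap W_j)$. Let $f_j$ be functions showing $\gamma\in U_j$, and let $Z=Z_\gamma$.

**Step 6: property (3).** For each $j$, $Z$ is covered by balls of diameter at most $2r_i<2/j$ with $\sum\varphi(\operatorname{diam})\le\sum\varphi(2r_i)<1/j$, by monotonicity of $\varphi$. So for each fixed $\delta$ the infimum in the definition of $\mathcal H^\varphi(Z)$ is at most $1/j$ for all $j\ge2/\delta$, hence $0$. Thus $\mathcal H^\varphi(Z)=0$.

**Step 7: property (1).** Let $x=(\xi,w,y)\in\mathbb R^n$. Write $w=|w|v$ with $v\in S^{k-1}$ (any $v$ if $w=0$). By (2) in Section 3, there is $t$ with $(\xi,|w|)\in\gamma(t)^\perp$. Then $x=I_v(\xi,|w|,y)\in E_{\gamma(t),v}$.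

**Step 8: property (2) on $S^2$.** Let $A_0=\{x\in S^2:f_j(x)\ge\frac12\text{ for all but finitely many }j\}$, a Borel set. By Chebyshev's inequality $\sigma(f_j<\frac12)\le2\int(1-f_j)\,d\sigma\le2\cdot2^{-j}$, so the Borel–Cantelli lemma gives $\sigma(A_0)=1$. For each $E=\gamma(t)^\perp$, $\sigma_E(f_j\ge\frac12)\le2Rf_j(E)\le2\cdot2^{-j}\to0$. So $\sigma_E\bigl(\bigcap_{j\ge J}\{f_j\ge\frac12\}\bigr)=0$ for every $J$. As $A_0$ is the union of these sets over $J$, $\sigma_E(A_0)=0$.

**Step 9: property (2) on $S^{n-1}$.** We lift $A_0$ to $\mathbb R^n$ compatibly with all the embeddings $I_v$. Let $\tilde A_0=\{\lambda x:\lambda>0,\ x\in A_0\}\subset\mathbb R^3$. By polar coordinates its complement is Lebesgue null in $\mathbb R^3$, and $\tilde A_0\cap\gamma(t)^\perp$ is null in the plane $\gamma(t)^\perp$ for every $t$. Define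
$$A'=\{(\xi,w,y)\in\mathbb R^n:(\xi,|w|)\in\tilde A_0\text{ and }(\xi,-|w|)\in\tilde A_0\},\qquad A=A'\cap S^{n-1}.$$
$A'$ is Borel and invariant under positive dilations. The set of $(\xi,\lambda)\in\mathbb R^2\times(0,\infty)$ with $(\xi,\lambda)\notin\tilde A_0$ or $(\xi,-\lambda)\notin\tilde A_0$ is null. By Fubini and polar coordinates in $\mathbb R^k$ (density $|S^{k-1}|\lambda^{k-1}d\lambda$) the complement of $A'$ is Lebesgue null, so $\sigma(A)=1$.

Let $E=E_{\gamma(t),v}$. If $(\xi,\lambda v,y)\in A'$, then $|\lambda v|=|\lambda|$, so both points $(\xi,\pm|\lambda|)$ are in $\tilde A_0$, and in particular $(\xi,\lambda)\in\tilde A_0$. (This is why $A'$ asks for both signs.) Hence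
$$I_v^{-1}(A'\cap E)\subset(\gamma(t)^\perp\cap\tilde A_0)\times\mathbb R^{n-k-2},$$
which is null in $\gamma(t)^\perp\times\mathbb R^{n-k-2}$. As $I_v$ is an isometry onto its image, the cone $A'\cap E$ is null in $E$, and $\sigma_E(A)=0$. This proves (2), and the remaining assertions of Theorem A were derived from (2) in Section 3. $\blacksquare$

## 8. One accumulation point is enough: proof of Proposition C

Here we avoid Baire's theorem and use Lemma 2 on a sequence of shorter and shorter arcs, with precision improving much faster than the lengths.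

**Step 1: the path.** Let $c(s)=(\cos s,\sin s,0)$, $s\in[0,\pi]$, $s_i=1-2^{-i}$ for $i\ge0$, and $I_i=[s_{i-1},s_i]$ for $i\ge1$, of length $2^{-i}\le\frac12<\frac\pi3$. On $I_i$ let $\gamma$ be the (rescaled) path of Lemma 2 for the arc $c|_{I_i}$ with $\varepsilon_i=8^{-i}$, $\eta_i=2^{-i}/100$, and let $f_i$ be the corresponding function. On $[1,\pi]$ let $\gamma=c$. Since $|\gamma-c|<\eta_i\to0$ on $I_i$, $\gamma$ is continuous at $s=1$, hence everywhere. It is piecewise geodesic on every compact interval avoiding $s=1$. Let $Z=\{\gamma(s)^\perp:s\in[0,\pi]\}$. It is compact. Since $d(u^\perp,v^\perp)=\|uu^T-vv^T\|\le2|u-v|$, $Z$ is a countable union of sets of finite $\mathcal H^1$ measure, so $\mathcal H^1|_Z$ is $\sigma$-finite. As $\gamma(\pi)=-\gamma(0)$, $Z$ is covering by (2).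

**Step 2: regions that only the planes from $I_i$ meet.** Let $V_i$ be the set of points
$$x=\cos\phi\,(-\sin s,\cos s,0)+\sin\phi\,e_3,\qquad s\text{ in the middle third of }I_i,\ |\phi|\le\tfrac\pi4 .$$
Then $\langle x,c(s')\rangle=\cos\phi\,\sin(s'-s)$. We claim $\gamma(s')^\perp\cap V_i=\emptyset$ for all $s'\notin I_i$.

Let $s'\in I_j$ with $j\ne i$. Then $\frac{2^{-j}}6\le|s'-s|\le1$:

* for $j>i$, the distance is at least $\frac{2^{-i}}3\ge\frac{2^{-j}}6$;
* for $j=i-1$, it is at least $\frac{2^{-i}}3=\frac{2^{-j}}6$;
* for $j\le i-2$, it is at least $s_{i-1}-s_j=2^{-j}-2^{-(i-1)}\ge\frac{2^{-j}}2$.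

As $\sin x\ge\frac2\pi x$ on $[0,1]$, $|\langle x,c(s')\rangle|\ge\frac1{\sqrt2}\cdot\frac2\pi\cdot\frac{2^{-j}}6>\frac{2^{-j}}{100}=\eta_j>|\gamma(s')-c(s')|$. Hence $\langle x,\gamma(s')\rangle\ne0$.

Let $s'\in[1,\pi]$. Since $\frac16\le s<1$, we have $0<s'-s\le\pi-\frac16$, so $\langle x,\gamma(s')\rangle=\cos\phi\sin(s'-s)\ne0$. This proves the claim.

**Step 3: test functions.** In the coordinates $(s,\phi)$, $d\sigma=\frac1{4\pi}\cos\phi\,d\phi\,ds$, so $\sigma(V_i)=\frac1{4\pi}\cdot\frac{2^{-i}}3\cdot\sqrt2>\frac{2^{-i}}{40}$. The boundary of $V_i$ is null, so there is $\chi_i\in C(S^2)$, $0\le\chi_i\le1$, supported in $V_i$, with $\int\chi_i\,d\sigma\ge\frac{2^{-i}}{50}$. Let $F_i=f_i\chi_i$. Then: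

* $\int F_i\,d\sigma\ge\int\chi_i\,d\sigma-\int(1-f_i)\,d\sigma\ge\frac{2^{-i}}{50}-8^{-i}$;
* $RF_i(\gamma(s)^\perp)\le Rf_i(\gamma(s)^\perp)<8^{-i}$ for $s\in I_i$, by Lemma 2;
* $RF_i(\gamma(s)^\perp)=0$ for $s\notin I_i$, by Step 2.

**Step 4: contradiction.** Suppose $\mu\in\mathcal M_+(G(3,2))$ is supported in $Z$ and $R_2^*(d\mu)\ge1$. Testing with $F_i\ge0$,
$$\frac{2^{-i}}{50}-8^{-i}\le\int F_i\,d\sigma\le\langle\mu,RF_i\rangle\le8^{-i}\mu(Z)\qquad\text{for all }i,$$
that is, $4^i\le50(1+\mu(Z))$ for all $i$. This is impossible, since $\mu$ is finite. $\blacksquare$
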